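\title{Rounded eigenvector inequalities that are not implied by Boros--Hammer inequalities}

\begin{abstract}
Linearizing $(v_0+v^{\mathsf T}x)^2\ge 0$ on $\{0,1\}^n$ and applying Chv\'atal--Gomory rounding gives a valid inequality for the Boolean quadric polytope. It has been conjectured that every inequality obtained in this way is implied by a nonnegative combination of Boros--Hammer inequalities. We show that this is false for every $n\ge 12$, on a nonempty open set of vectors $(v_0,v)$: the rounded inequality is violated by exactly $\frac13$ at a point that satisfies all Boros--Hammer inequalities. The conjecture holds for $n\le 5$, and for all $n$ when $|v_iv_j|<\frac12$ for all $i\ne j$.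
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $n\ge1$. We work in the space of points $(x,X)$ with $x=(x_1,\dots,x_n)$ and $X=(X_{ij})_{1\le i<j\le n}$, and consider the Boolean quadric polytope
\[
\mathrm{BQP}_n=\operatorname{conv}\{(x,X): x\in\{0,1\}^n,\ X_{ij}=x_ix_j \text{ for } i<j\}.
\]
We call its vertices \emph{binary points}. Since $x_i^2=x_i$ on $\{0,1\}$, every quadratic polynomial in $x$ agrees on binary points with an affine function of $(x,X)$, its \emph{linearization}. For a symmetric matrix $H$ with rows and columns indexed by $0,1,\dots,n$, the linearization of $(1,x)^{\mathsf T}H(1,x)$ is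
\[
\ell_H(x,X)=H_{00}+\sum_i(H_{ii}+2H_{0i})x_i+\sum_{i<j}2H_{ij}X_{ij}.
\]
Thus a quadratic that is nonnegative on $\{0,1\}^n$ gives a valid inequality for $\mathrm{BQP}_n$. We compare two families of such inequalities.

For $u=(v_0,v)\in\mathbb R\times\mathbb R^n$, the square $(v_0+v^{\mathsf T}x)^2$ gives the \emph{eigenvector inequality} $\ell_{uu^{\mathsf T}}\ge0$. It does not use integrality beyond $x_i^2=x_i$. Chv\'atal--Gomory rounding adds integrality: round the coefficients up and the constant down. The result is the \emph{Eigen-CG inequality} $\mbox{E-CG}(v_0,v)$, namely $E_u\ge0$, where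
\[
E_u(x,X)=\sum_{i<j}\lceil 2v_iv_j\rceil X_{ij}+\sum_i\lceil v_i^2+2v_0v_i\rceil x_i+\lfloor v_0^2\rfloor .
\]
It is valid for $\mathrm{BQP}_n$. Indeed, at a binary point all variables are nonnegative integers, so the two sums add up to an integer that is at least $-v_0^2$, and hence at least $-\lfloor v_0^2\rfloor$.

For $w=(w_0,w_1,\dots,w_n)\in\mathbb Z^{n+1}$, the number $y=w_0+\sum_iw_ix_i$ is an integer on $\{0,1\}^n$, so $y(y-1)\ge0$. The linearization is the \emph{Boros--Hammer (BH) inequality} $B_w\ge0$, where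
\[
B_w(x,X)=\sum_{i<j}2w_iw_jX_{ij}+\sum_i(w_i^2+2w_0w_i-w_i)x_i+w_0(w_0-1).
\]
It is the special case $\mbox{E-CG}(w_0-\frac12,w_1,\dots,w_n)$, because $\lfloor (w_0-\frac12)^2\rfloor=w_0(w_0-1)$ and the coefficients are already integers. With $e_0,\dots,e_n$ the unit vectors of $\mathbb R^{n+1}$, the simplest members are
\begin{equation}\label{eq:simple}
B_{-e_i}=2x_i,\qquad B_{e_i-e_0}=2(1-x_i),\qquad B_{e_i+e_j}=2X_{ij}.
\end{equation}

An inequality $\sum_{i<j}a_{ij}X_{ij}+\sum_ib_ix_i+c\ge0$ is \emph{implied by a nonnegative combination of BH inequalities} if some finite sum $\sum_w\lambda_wB_w$ with $\lambda_w\ge0$ has exactly the coefficients $a_{ij}$ and $b_i$, and has constant term at most $c$. The following conjecture is posed by Dey, Jiang, Kazachkov, Lodi and Mu\~noz~\cite{DJKLM}.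

\begin{quote}
\emph{For every $(v_0,v)\in\mathbb R^{n+1}$, the inequality $\mbox{\rm E-CG}(v_0,v)$ is implied by a nonnegative combination of BH inequalities.}
\end{quote}

There is a good reason to expect this. Passing from $\ell_{uu^{\mathsf T}}$ to $E_u$ involves a loss and a gain. Rounding a coefficient up adds a nonnegative multiple of $X_{ij}$ or $x_i$, which by \eqref{eq:simple} is a BH inequality and only weakens the result. Rounding the constant down gains the fractional part of $v_0^2$, which is less than $1$. So the strongest inequalities should be those in which no coefficient is rounded, and here the following is known~\cite{DJKLM}: if $2v_iv_j$ $(i\ne j)$, $v_i^2$ and $2v_iv_0$ are all integers, then $\mbox{E-CG}(v_0,v)$ is implied by a nonnegative combination of at most two BH inequalities. The case $n=1$ agrees: a valid inequality $bx_1+c\ge0$ is $b\cdot x_1+c$ with $c\geq 0$ if $b\ge0$, and $|b|(1-x_1)+(b+c)$ with $b+c\ge0$ if $b<0$.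

The heuristic overlooks that the loss can be tiny without being zero. If every coefficient lies just below an integer, and so does $v_0^2$, then the loss is close to $0$ and the gain is close to $1$. The integers that arise need not come from a rank-one matrix, and this is how the conjecture fails.

\begin{theorem}\label{thm:main}
For every $n\ge12$ there are a point $(x^*,X^*)$ satisfying all BH inequalities and a nonempty open set of vectors $(v_0,v)\in\mathbb R^{n+1}$ such that the left-hand side of $\mbox{\rm E-CG}(v_0,v)$ at $(x^*,X^*)$ equals $-\frac13$. Hence $\mbox{\rm E-CG}(v_0,v)$ is not implied by a nonnegative combination of BH inequalities.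
\end{theorem}

The last sentence follows from the first: an implied inequality has a left-hand side of the form $\sum_w\lambda_wB_w$ plus a nonnegative constant, which is nonnegative at $(x^*,X^*)$.

\begin{theorem}\label{thm:small}
For $n\le5$, every $\mbox{\rm E-CG}(v_0,v)$ is implied by a nonnegative combination of BH inequalities.
\end{theorem}

\begin{proposition}\label{prop:products}
For every $n$, if $|v_iv_j|<\frac12$ for all $i\ne j$, then $\mbox{\rm E-CG}(v_0,v)$ is implied by a nonnegative combination of BH inequalities.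
\end{proposition}

We do not settle the cases $6\le n\le11$. Theorem~\ref{thm:main} is proved in Sections~\ref{sec:sphere}--\ref{sec:twelve}, Theorem~\ref{thm:small} in Section~\ref{sec:five}, and Proposition~\ref{prop:products} in Section~\ref{sec:products}; the last two sections do not depend on the others.

\section{Points given by vectors on a sphere}\label{sec:sphere}

We need a point at which infinitely many BH inequalities can be checked at once. For points whose coordinates are inner products of vectors, this check becomes a question about a sphere and the integer combinations of the vectors.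

Let $p_0,p_1,\dots,p_n$ be vectors in a Euclidean space with
\begin{equation}\label{eq:sphere}
D=|p_0|^2>0,\qquad |p_i|^2=p_0\cdot p_i\quad(1\le i\le n).
\end{equation}
Since $|p|^2-p\cdot p_0=|p-\frac12p_0|^2-|\frac12p_0|^2$, condition \eqref{eq:sphere} says that all $p_i$ lie on the sphere $\Sigma$ that has the segment from $0$ to $p_0$ as a diameter. Define the point $y^*=(x^*,X^*)$ and the linear map $P$ by
\[
x_i^*=\frac{|p_i|^2}{D},\qquad X^*_{ij}=\frac{p_i\cdot p_j}{D},\qquad P(h)=\sum_{i=0}^nh_ip_i\quad(h\in\mathbb R^{n+1}).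
\]

\begin{lemma}\label{lem:gram}
For all $h,h'\in\mathbb R^{n+1}$ and $w\in\mathbb Z^{n+1}$,
\[
\ell_{hh'^{\mathsf T}+h'h^{\mathsf T}}(y^*)=\frac{2P(h)\cdot P(h')}{D},\qquad
\ell_{hh^{\mathsf T}}(y^*)=\frac{|P(h)|^2}{D},\qquad
B_w(y^*)=\frac{|P(w)-\frac12p_0|^2-|\frac12p_0|^2}{D}.
\]
In particular, $y^*$ satisfies all BH inequalities if and only if no integer combination of $p_0,\dots,p_n$ lies strictly inside $\Sigma$.
\end{lemma}

\begin{proof}
In $\ell_H$ the entries $H_{ii}$ and $2H_{0i}$ share the variable $x_i$. By \eqref{eq:sphere}, $x_i^*$ equals both $p_i\cdot p_i/D$ and $p_0\cdot p_i/D$, so $\ell_H(y^*)=\frac1D\sum_{i,j=0}^nH_{ij}\,p_i\cdot p_j$. This gives the first two formulas. Further, $B_w=\ell_{ww^{\mathsf T}}-(w_0+\sum_iw_ix_i)$ and $w_0+\sum_iw_ix_i^*=P(w)\cdot p_0/D$, so $D\,B_w(y^*)=|P(w)|^2-P(w)\cdot p_0$.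
\end{proof}

By the second formula, $y^*$ satisfies all eigenvector inequalities. The first formula has a consequence that drives the whole construction. Call $\kappa\in\mathbb Z^{n+1}$ a \emph{relation} if $P(\kappa)=0$. Then $\ell_{\kappa h^{\mathsf T}+h\kappa^{\mathsf T}}(y^*)=0$ for every $h$. Adding real multiples of relations to $u$ therefore leaves $\ell_{uu^{\mathsf T}}(y^*)$ unchanged, while it changes the fractional parts of the entries of $uu^{\mathsf T}$, on which the rounding depends.

\section{Coefficients just below integers}\label{sec:rounding}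

We want $uu^{\mathsf T}=Z+\frac1N\rho+O(N^{-2})$, with $Z$ an integer matrix and with $\rho$ negative in every coefficient that matters at $y^*$. Then rounding returns the coefficients of $\ell_Z$ and the constant $Z_{00}-1$. The first attempt is $u=g+\frac1Nd$ with integer vectors $g$ and $d$, which gives $Z=gg^{\mathsf T}$ and $\rho=gd^{\mathsf T}+dg^{\mathsf T}$. The example below shows how this attempt fails and how a relation repairs it.

\subsection{Two variables}\label{sec:toy}

For $n=1$ condition \eqref{eq:sphere} forces $0\le x_1^*\le1$, so no valid inequality cuts off $y^*$. Let $n=2$, let $p_1,p_2$ be plane vectors with $|p_1|^2=|p_2|^2=6$ and $p_1\cdot p_2=3$, and let $p_0=\frac23(p_1+p_2)$. Then $D=\frac49\cdot18=8$ and $p_0\cdot p_i=\frac23\cdot9=6$, so \eqref{eq:sphere} holds, $x^*=(\frac34,\frac34)$ and $X_{12}^*=\frac38$. The vector $\kappa=(3,-2,-2)$ is a relation.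

Take $g=(1,-1,-1)$, so that $P(g)=-\frac12p_0$ and $\ell_{gg^{\mathsf T}}(y^*)=\frac28$. For $\rho=gd^{\mathsf T}+dg^{\mathsf T}$ we find $\rho_{00}=2d_0$ and $\rho_{11}+2\rho_{01}=-2d_1+2(d_1-d_0)=-2d_0$. These cannot both be negative. Now allow $\rho=gd^{\mathsf T}+dg^{\mathsf T}+s\kappa\kappa^{\mathsf T}$ with $d=(d_0,0,0)$. The conditions become
\[
\rho_{00}=2d_0+9s<0,\qquad \rho_{ii}+2\rho_{0i}=-2d_0-8s<0,\qquad \rho_{12}=4s<0,
\]
and $s=-4$, $d_0=17$ satisfy them. It remains to produce the term $-\frac4N\kappa\kappa^{\mathsf T}$ from a rank-one matrix. A small multiple $\theta\kappa$ in $u$ would contribute $\theta^2\kappa\kappa^{\mathsf T}$, of the wrong sign. A large multiple can contribute either sign modulo integers: $\theta=N-2N^{-2}$ is within $O(N^{-2})$ of an integer, while $\theta^2=N^2-\frac4N+O(N^{-4})$. So let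
\[
u=g+\tfrac1Nd+\theta\kappa=\bigl(1+3\theta+\tfrac{17}N,\ -1-2\theta,\ -1-2\theta\bigr).
\]
Then, for $i=1,2$,
\begin{align*}
2u_1u_2&=2+8\theta+8\theta^2&&=(8N^2+8N+2)-\tfrac{32}N+O(N^{-2}),\\
u_i^2+2u_0u_i&=-1-6\theta-8\theta^2-\tfrac{34}N(1+2\theta)&&=-(8N^2+6N+69)-\tfrac2N+O(N^{-2}),\\
u_0^2&=1+6\theta+9\theta^2+\tfrac{34}N(1+3\theta)+\tfrac{289}{N^2}&&=(9N^2+6N+103)-\tfrac2N+O(N^{-2}).
\end{align*}
For large $N$ the Eigen-CG inequality is
\[
(8N^2+8N+2)X_{12}-(8N^2+6N+69)(x_1+x_2)+9N^2+6N+102\ge0 .
\]
At $y^*$ the terms in $N^2$ give $3-12+9=0$, the terms in $N$ give $3-9+6=0$, and the rest is $\frac34-\frac{207}2+102=-\frac34=\frac28-1$. The large terms cancel because each of them contains the relation $\kappa$ as a factor. This is no counterexample: $P(-g)$ is the center of the circle $\Sigma$, so $B_{-g}(y^*)=-\frac28<0$.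

\subsection{Several relations}

With relations $\kappa_0,\dots,\kappa_r$ we want the term $\frac1N\sum_{k,q}S_{kq}\kappa_k\kappa_q^{\mathsf T}$ for an arbitrary symmetric matrix $S$. The difficulty is that the $r+1$ multipliers $\theta_q$ of the $\kappa_q$ must control the fractional parts of all $\binom{r+2}2$ products $\theta_k\theta_q$ independently. We give the $\theta_q$ integer parts $N^{q+1}$ of different orders, and store the entries $S_{0q},\dots,S_{qq}$ as the ``digits'' in base $N$ of the small part of $\theta_q$. Multiplication by $N^{k+1}$ moves the $k$th digit to the scale $1/N$; earlier digits become integers and later ones stay negligible.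

\begin{lemma}\label{lem:round}
Let $p_0,\dots,p_n$ satisfy \eqref{eq:sphere}. Let $\kappa_0,\dots,\kappa_r\in\mathbb Z^{n+1}$ be relations, let $g,d\in\mathbb Z^{n+1}$, let $S=(S_{kq})_{0\le k,q\le r}$ be a symmetric integer matrix with even diagonal entries, and put
\[
T=\sum_{k,q=0}^rS_{kq}\kappa_k\kappa_q^{\mathsf T},\qquad \rho=gd^{\mathsf T}+dg^{\mathsf T}+T .
\]
Suppose that, for $1\le i\le n$ and $1\le i<j\le n$,
\begin{equation}\label{eq:signs}
\rho_{00}<0,\qquad \rho_{ii}+2\rho_{0i}<0\ \text{ if }p_i\ne0,\qquad \rho_{ij}<0\ \text{ if }p_i\cdot p_j\ne0 .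
\end{equation}
Then $E_u(y^*)=|P(g)|^2/D-1$ for all $u$ in a nonempty open subset of $\mathbb R^{n+1}$.
\end{lemma}

\begin{proof}
Write $K_{kq}=\kappa_k\kappa_q^{\mathsf T}+\kappa_q\kappa_k^{\mathsf T}$. Put $\sigma_{kq}=S_{kq}$ for $k<q$ and $\sigma_{kk}=S_{kk}/2$. These are integers, because the diagonal of $S$ is even, and $T=\sum_{k\le q}\sigma_{kq}K_{kq}$. For a positive integer $N$ let
\[
\eta_q=\sum_{l=0}^q\sigma_{lq}N^{-(l+2)},\qquad \bar\kappa=\sum_{q=0}^rN^{q+1}\kappa_q,\qquad\eta=\sum_{q=0}^r\eta_q\kappa_q,\qquad u=g+\bar\kappa+\tfrac1Nd+\eta .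
\]
All $O(\cdot)$ bounds are entrywise, with constants independent of $N$. We have $\eta=O(N^{-2})$, so
\begin{align*}
uu^{\mathsf T}={}&(g+\bar\kappa)(g+\bar\kappa)^{\mathsf T}+\tfrac1N(\bar\kappa d^{\mathsf T}+d\bar\kappa^{\mathsf T})+\tfrac1N(gd^{\mathsf T}+dg^{\mathsf T})\\
&+(\bar\kappa\eta^{\mathsf T}+\eta\bar\kappa^{\mathsf T})+O(N^{-2}),
\end{align*}
where the error term is $g\eta^{\mathsf T}+\eta g^{\mathsf T}+(\frac1Nd+\eta)(\frac1Nd+\eta)^{\mathsf T}$. The fourth term is
\[
\bar\kappa\eta^{\mathsf T}+\eta\bar\kappa^{\mathsf T}=\sum_{k,q}N^{k+1}\eta_qK_{kq},\qquad N^{k+1}\eta_q=\sum_{l=0}^q\sigma_{lq}N^{k-l-1}.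
\]
In the last sum, the terms with $l<k$ add up to an integer $m_{kq}$, and the terms with $l>k$ are $O(N^{-2})$. The term $l=k$ occurs exactly when $k\le q$, and it equals $\sigma_{kq}/N$. So the fourth term is $\sum_{k,q}m_{kq}K_{kq}+\frac1NT+O(N^{-2})$, and
\[
uu^{\mathsf T}=Z+\tfrac1N\rho+O(N^{-2}),\qquad Z=(g+\bar\kappa)(g+\bar\kappa)^{\mathsf T}+\tfrac1N(\bar\kappa d^{\mathsf T}+d\bar\kappa^{\mathsf T})+\sum_{k,q}m_{kq}K_{kq}.
\]
The matrix $Z$ is integral, since $\bar\kappa/N$ is an integer vector. By Lemma~\ref{lem:gram} and $P(\kappa_q)=0$, we have $\ell_Z(y^*)=|P(g+\bar\kappa)|^2/D=|P(g)|^2/D$.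

Fix $N$ large. By \eqref{eq:signs},
\begin{align*}
2Z_{ij}-1&<2u_iu_j<2Z_{ij}&&\text{if }p_i\cdot p_j\ne0,\\
Z_{ii}+2Z_{0i}-1&<u_i^2+2u_0u_i<Z_{ii}+2Z_{0i}&&\text{if }p_i\ne0,\\
Z_{00}-1&<u_0^2<Z_{00}.
\end{align*}
These finitely many strict inequalities persist when $u$ is replaced by any $u'$ in a neighborhood of $u$. For such $u'$, the function $E_{u'}$ has constant term $Z_{00}-1$ and has the same coefficient as $\ell_Z$ on every variable that is nonzero at $y^*$. The other variables contribute nothing at $y^*$. Hence $E_{u'}(y^*)=\ell_Z(y^*)-1$.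
\end{proof}

Lemmas~\ref{lem:gram} and~\ref{lem:round} reduce Theorem~\ref{thm:main} to a finite task: find vectors on a sphere that has no integer combination inside, a vector $g$ with $|P(g)|^2<D$, and a solution $(d,S)$ of \eqref{eq:signs}, which for fixed $g$ is a system of linear inequalities. A point satisfying the BH inequalities has $x^*,X^*\ge0$ by \eqref{eq:simple}, so \eqref{eq:signs} gives $\ell_\rho(y^*)<0$. By Lemma~\ref{lem:gram},
\begin{equation}\label{eq:check}
\ell_\rho(y^*)=2P(g)\cdot P(d)/D ,
\end{equation}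
because $T$ contributes $0$. So $P(g)$ must be nonzero as well as shorter than $p_0$. A good configuration has many relations, which supply unknowns $S_{kq}$, and many orthogonal pairs, which impose no condition in \eqref{eq:signs}.

\section{The counterexample in twelve variables}\label{sec:twelve}

\subsection{An empty sphere}

Let $\mathbb R^8$ have orthonormal basis $\varepsilon_A,\varepsilon_B,\varepsilon_1,\dots,\varepsilon_6$, and let $\mathbf 1$ be the all-ones vector. Let $\Lambda$ be the set of vectors with coordinate sum $0$ whose coordinates are all integers or all in $\frac12+\mathbb Z$. It is closed under integer combinations. Put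
\[
p_0=\tfrac12\mathbf 1-2\varepsilon_A-2\varepsilon_B=(-\tfrac32,-\tfrac32,\tfrac12,\dots,\tfrac12)\in\Lambda,\qquad D=|p_0|^2=2\cdot\tfrac94+6\cdot\tfrac14=6 .
\]

\begin{lemma}\label{lem:empty}
Every $p\in\Lambda$ satisfies $|p-\frac12p_0|^2\ge\frac32=|\frac12p_0|^2$.
\end{lemma}

\begin{proof}
Let $z=p-\frac12p_0=p+\varepsilon_A+\varepsilon_B-\frac14\mathbf 1$. Its coordinates have sum $0$, and they are all congruent to $-\frac14$ or all congruent to $\frac14$ modulo $1$. Replacing $z$ by $-z$ if necessary, write $z=m-\frac14\mathbf 1$ with $m\in\mathbb Z^8$; the coordinate sum gives $\sum_km_k=2$. Since $m_k^2\ge m_k$ for integers,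
\[
|z|^2=\sum_km_k^2-\tfrac12\cdot2+\tfrac8{16}=\sum_km_k^2-\tfrac12\ge\sum_km_k-\tfrac12=\tfrac32.\qedhere
\]
\end{proof}

Equality holds exactly when $m$ has two entries $1$ and six entries $0$, so $\Sigma$ carries $2\binom82=56$ points of $\Lambda$. Any choice of $p_1,\dots,p_n$ among them satisfies \eqref{eq:sphere} and, by Lemmas~\ref{lem:gram} and~\ref{lem:empty}, gives a point $y^*$ satisfying all BH inequalities.

\subsection{The twelve vectors and their relations}

Put
\[
p_a=\varepsilon_6-\varepsilon_B,\qquad p_b=\varepsilon_6-\varepsilon_A,\qquad c_{ij}=\tfrac12\mathbf 1-\varepsilon_A-\varepsilon_B-\varepsilon_i-\varepsilon_j\quad(i\ne j\text{ in }\{1,\dots,6\}).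
\]
These vectors lie in $\Lambda$; the coordinates of $c_{ij}$ are $-\frac12$ at $A,B,i,j$ and $\frac12$ elsewhere. All have squared norm $2$, and
\[
p_0\cdot p_a=p_0\cdot p_b=\tfrac12+\tfrac32=2,\qquad p_0\cdot c_{ij}=2\cdot\tfrac34-2\cdot\tfrac14+4\cdot\tfrac14=2,
\]
so they lie on $\Sigma$. We have $p_a\cdot p_b=1$. Both $p_a\cdot c_{ij}$ and $p_b\cdot c_{ij}$ equal $\frac12$ plus the coordinate of $c_{ij}$ at $6$, which gives $1$ if $6\notin\{i,j\}$ and $0$ otherwise. Two vectors $c_{ij},c_{kl}$ that differ in $\nu$ coordinates have inner product $(8-2\nu)/4$, which is $1$ if the pairs share one index ($\nu=2$) and $0$ if they are disjoint ($\nu=4$).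

We use ten of the fifteen pairs $\{i,j\}$, the edges of the wheel in Figure~\ref{fig:wheel}. For $t\in\mathbb Z/5$, with representatives $1,\dots,5$, let
\[
p_{s_t}=c_{t,t+1},\qquad p_{r_t}=c_{t+3,6},
\]
where $t+1$ and $t+3$ are read modulo $5$. The twelve variables are indexed by $I=\{a,b,s_1,\dots,s_5,r_1,\dots,r_5\}$. By the computations above, $p_i\cdot p_j\in\{0,1\}$ for distinct $i,j\in I$, with value $1$ exactly on the set $G$ of pairs
\[
\{a,b\},\quad\{a,s_t\},\quad\{b,s_t\},\quad\{s_t,s_{t+1}\},\quad\{r_t,s_{t+2}\},\quad\{r_t,s_{t-2}\},\quad\{r_t,r_{t'}\}\ (t\ne t').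
\]
Hence $x_i^*=\frac13$ for all $i\in I$, and $X^*_{ij}$ is $\frac16$ on $G$ and $0$ elsewhere.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\foreach \x in {1,...,5} {
  \draw ({198-72*\x}:2) -- ({126-72*\x}:2);
  \draw (0,0) -- ({198-72*\x}:2);
  \node at ({162-72*\x}:1.92) {$s_{\x}$};
  \node at ({-4-72*\x}:1.1) {$r_{\x}$};
}
\draw[line width=1.8pt] (198:2)--(126:2) (54:2)--(-18:2) (0,0)--(-90:2);
\foreach \x in {1,...,5}
  \node[circle,draw,fill=white,inner sep=1.5pt] at ({198-72*\x}:2) {$\x$};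
\node[circle,draw,fill=white,inner sep=1.5pt] at (0,0) {$6$};
\end{tikzpicture}
\caption{The variables $s_t$ and $r_t$ as edges $\{i,j\}$ of a wheel on the nodes $1,\dots,6$; the edge $\{i,j\}$ carries the vector $c_{ij}$. Two of these vectors have inner product $1$ if the edges meet and $0$ if they are disjoint. The three vectors of a perfect matching, such as $s_5,s_2,r_1$ (bold), sum to $p_0$.}\label{fig:wheel}
\end{figure}

The thirteen vectors lie in the $7$-dimensional space of coordinate sum $0$, so there are at least six independent relations. The rim of the wheel covers each of $1,\dots,5$ twice, so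
\[
\sum_tp_{s_t}=\tfrac52\mathbf 1-5\varepsilon_A-5\varepsilon_B-2\sum_{i=1}^5\varepsilon_i=\tfrac12\mathbf 1-3\varepsilon_A-3\varepsilon_B+2\varepsilon_6=p_0+p_a+p_b .
\]
For a perfect matching of $\{1,\dots,6\}$, the three vectors $c_{ij}$ sum to $\frac32\mathbf 1-3\varepsilon_A-3\varepsilon_B-\sum_{i=1}^6\varepsilon_i=p_0$. The matching $\{t-1,t\}$, $\{t+1,t+2\}$, $\{t+3,6\}$ gives $p_{s_{t-1}}+p_{s_{t+1}}+p_{r_t}=p_0$. So we have the relations
\[
\kappa_0=e_0+e_a+e_b-\sum_te_{s_t},\qquad \kappa_t=e_0-e_{r_t}-e_{s_{t-1}}-e_{s_{t+1}}\quad(t\in\mathbb Z/5).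
\]

\subsection{The sign conditions}

For $g$ we take
\[
g=e_0-e_a-\kappa_0=-2e_a-e_b+\sum_te_{s_t},\qquad P(g)=p_0-p_a,\qquad |P(g)|^2=6-4+2=4 .
\]
Here $g_0=0$, so $\rho_{00}=T_{00}$, and the first sign condition can only be met through the relations. The vector $g$ and the set $G$ are invariant under the rotations and reflections of the wheel, so we look for $d$ and $S$ with the same symmetry. The following values work:
\begin{gather*}
d_0=6,\qquad d_a=-47,\qquad d_b=-85,\qquad d_{s_t}=38,\qquad d_{r_t}=-31,\\
S_{00}=-222,\qquad S_{0t}=50,\qquad S_{tt}=-16,\qquad S_{t,t\pm1}=-18,\qquad S_{t,t\pm2}=-2 .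
\end{gather*}
The diagonal of $S$ is even. To compute $T$, let $f_0,\dots,f_5$ be the unit vectors of $\mathbb R^6$ and let $\lambda_i=\sum_q(\kappa_q)_if_q$ collect the $i$th coordinates of the six relations. Then $T_{ij}=\lambda_i^{\mathsf T}S\lambda_j$, with
\[
\lambda_0=f_0+f_1+\dots+f_5,\qquad\lambda_a=\lambda_b=f_0,\qquad\lambda_{s_t}=-(f_0+f_{t-1}+f_{t+1}),\qquad\lambda_{r_t}=-f_t .
\]
The row sums of $S$ are $-222+5\cdot50=28$ in row $0$ and $50-16-36-4=-6$ in row $t$, so $S\lambda_0=(28,-6,\dots,-6)$. This gives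
\[
T_{00}=28-30=-2,\qquad T_{0a}=T_{0b}=28,\qquad T_{0s_t}=-(28-12)=-16,\qquad T_{0r_t}=6 .
\]
The other entries that we need are
\begin{align*}
T_{aa}=T_{bb}=T_{ab}&=S_{00}=-222,\\
T_{as_t}=T_{bs_t}&=-(S_{00}+2\cdot50)=122,\\
T_{s_ts_t}&=S_{00}+4\cdot50+S_{t-1,t-1}+S_{t+1,t+1}+2S_{t-1,t+1}=-22-32-4=-58,\\
T_{s_ts_{t+1}}&=S_{00}+4\cdot50+S_{t-1,t}+S_{t+1,t}+S_{t+1,t+2}+S_{t-1,t+2}=-22-54-2=-78,\\
T_{r_ts_{t\pm2}}&=S_{t0}+S_{t,t\pm1}+S_{t,t\pm3}=50-18-2=30,\\
T_{r_tr_{t'}}&=S_{tt'},
\end{align*}
where we used $\pm3\equiv\mp2\pmod5$. With $R=gd^{\mathsf T}+dg^{\mathsf T}$, that is, $R_{ij}=g_id_j+d_ig_j$, the quantities in \eqref{eq:signs} are as follows.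
\[
\begin{array}{l|l|l|r}
&\text{from }R&\text{from }T&\text{sum}\\\hline
\rho_{00}&0&-2&-2\\
\rho_{aa}+2\rho_{0a}&-4d_a-4d_0=164&-222+56=-166&-2\\
\rho_{bb}+2\rho_{0b}&-2d_b-2d_0=158&-222+56=-166&-8\\
\rho_{s_ts_t}+2\rho_{0s_t}&2d_{s_t}+2d_0=88&-58-32=-90&-2\\
\rho_{r_tr_t}+2\rho_{0r_t}&0&-16+12=-4&-4\\
\rho_{ab}&-2d_b-d_a=217&-222&-5\\
\rho_{as_t}&-2d_{s_t}+d_a=-123&122&-1\\
\rho_{bs_t}&-d_{s_t}+d_b=-123&122&-1\\
\rho_{s_ts_{t+1}}&d_{s_t}+d_{s_{t+1}}=76&-78&-2\\
\rho_{r_ts_{t\pm2}}&d_{r_t}=-31&30&-1\\
\rho_{r_tr_{t\pm1}}&0&-18&-18\\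
\rho_{r_tr_{t\pm2}}&0&-2&-2
\end{array}
\]
All sums are negative, and the last seven rows cover all pairs in $G$. So \eqref{eq:signs} holds.

Identity \eqref{eq:check} gives an independent check of the table. Counting each row with its multiplicity,
\[
\ell_\rho(y^*)=-2+\tfrac13(-2-8-10-20)+\tfrac13(-5-5-5-10-10-90-10)=-\tfrac{181}3 .
\]
On the other side, $p_0-p_a$ has inner products $4,0,1,1,2$ with $p_0,p_a,p_b,p_{s_t},p_{r_t}$, so $P(g)\cdot P(d)=24-85+190-310=-181$, and $2/D=\frac13$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]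
Let $n\ge12$. Identify $I$ with $\{1,\dots,12\}$, put $p_i=0$ for $i>12$, and extend $g$, $d$ and the $\kappa_q$ by zeros. Then \eqref{eq:sphere} holds, and $y^*$ is the twelve-variable point extended by zeros. All $p_i$ lie in $\Lambda$, so $y^*$ satisfies all BH inequalities by Lemmas~\ref{lem:gram} and~\ref{lem:empty}. The indices $i>12$ add no condition to \eqref{eq:signs}. By Lemma~\ref{lem:round}, $E_u(y^*)=\frac46-1=-\frac13$ on a nonempty open set of vectors $u=(v_0,v)\in\mathbb R^{n+1}$.
\end{proof}

\section{At most five variables}\label{sec:five}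

For $n\le5$ the form of the Eigen-CG inequality plays no role: we show that every facet of $\mathrm{BQP}_n$ is given by a BH inequality. The case $n=1$ was treated in Section~\ref{sec:intro}, so let $2\le n\le5$. The polytope $\mathrm{BQP}_n$ is full-dimensional, because the binary points with at most two nonzero $x_i$ are $1+n+\binom n2$ affinely independent points.

We translate to cuts. Let $V=\{0,\dots,n\}$. For $U\subseteq V$, the \emph{cut vector} $\delta(U)$ has one coordinate for each pair $i<j$ in $V$, equal to $1$ if exactly one of $i,j$ lies in $U$ and $0$ otherwise. The \emph{cut polytope} and the \emph{cut cone} are the convex hull and the conic hull of the cut vectors. For $b\in\mathbb R^V$ put $b(U)=\sum_{i\in U}b_i$ and $Q_b(\delta)=\sum_{i<j}b_ib_j\delta_{ij}$, so that $Q_b(\delta(U))=b(U)\,b(V\setminus U)$. Call $b$ \emph{admissible} if $b\in\mathbb Z^V$ and $b(V)=1$. Then $Q_b(\delta(U))=-b(U)(b(U)-1)\le0$, so the \emph{hypermetric inequality} $Q_b\le0$ is valid for the cut cone. The \emph{hypermetric cone}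 is the set of $\delta$ satisfying all hypermetric inequalities. For $W\subseteq V$, let $\tau_W$ be the affine map that replaces $\delta_{ij}$ by $1-\delta_{ij}$ when exactly one of $i,j$ lies in $W$; it sends $\delta(U)$ to $\delta(U\triangle W)$, where $\triangle$ is the symmetric difference. The \emph{switching} of an inequality $\varphi\le0$ along $W$ is $\varphi\circ\tau_W\le0$. We use three facts from Deza and Laurent~\cite{DL}.
\begin{itemize}
\item[(F1)] The covariance map $\delta_{0i}=x_i$, $\delta_{ij}=x_i+x_j-2X_{ij}$ is a linear bijection from $\mathrm{BQP}_n$ onto the cut polytope on $V$.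
\item[(F2)] Every facet-defining inequality of the cut polytope is a switching of a facet-defining inequality of the cut cone.
\item[(F3)] For $|V|\le6$ the cut cone equals the hypermetric cone.
\end{itemize}
The covariance map sends the binary point $x$ to $\delta(\{i:x_i=1\})$. By (F1) the cut polytope, and hence the cut cone, is full-dimensional. Since the hypermetric inequalities are infinitely many, a facet could a priori be only a limit of them. The next lemma excludes this.

\begin{lemma}\label{lem:facets}
If $3\le|V|\le6$, every facet of the cut cone is defined by a hypermetric inequality.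
\end{lemma}

\begin{proof}
Let $F$ be a facet, let $\mathcal U=\{U:\delta(U)\in F\}$, and let $\delta^*=\sum_{U\in\mathcal U}\delta(U)\in F$. The vectors $\delta(U)$, $U\in\mathcal U$, generate $F$, so the linear functionals vanishing on them form a line. If $b$ is admissible, $Q_b\not\equiv0$ and $Q_b(\delta^*)=0$, then each of the nonpositive terms $Q_b(\delta(U))$ vanishes, and the valid inequality $Q_b\le0$ defines $F$. Suppose that no such $b$ exists. Then the integer $-Q_b(\delta^*)$ is at least $1$ for every admissible $b$ with $Q_b\not\equiv0$.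

The quadratic form $q(b)=b(V)^2+\sum_{U\in\mathcal U}b(U)^2$ on $\mathbb R^V$ is positive definite. Indeed, let $q(b)=0$ with $b\ne0$. Since $b(V)=0$, there are $i\ne j$ with $b_i,b_j\ne0$; let $k$ be a third node. For each node $m$, the functional $\varphi_m(\delta)=\sum_{l\ne m}b_l\delta_{ml}$ takes on $\delta(U)$ the value $b(U)$ or $b(V\setminus U)=-b(U)$, so it vanishes for $U\in\mathcal U$. Now $\varphi_i\neq0$ involves only pairs containing $i$, while $\varphi_k$ has coefficient $b_j\ne0$ on the pair $\{j,k\}$. These two independent functionals vanish on $F$, which is impossible.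

For admissible $b$ we have $-Q_b(\delta^*)=q(b)-1-\sum_{U\in\mathcal U}b(U)$, which is at least a positive constant times $|b|^2$ once $|b|$ is large. The remaining admissible $b$ with $Q_b\not\equiv0$ are finitely many and have $-Q_b(\delta^*)\ge1$. So there is $\gamma>0$ with $Q_b(\delta^*)\le-\gamma|b|^2$ for all admissible $b$ with $Q_b\not\equiv0$. Since $|Q_b(\zeta)|\le|V|\,|b|^2\max_{i<j}|\zeta_{ij}|$, every $\delta^*+\zeta$ with $\max_{i<j}|\zeta_{ij}|\le\gamma/|V|$ lies in the hypermetric cone. By (F3), $\delta^*$ is an interior point of the cut cone, although it lies on a facet.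
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:small}]
By (F1), (F2) and Lemma~\ref{lem:facets}, every facet of $\mathrm{BQP}_n$ is defined by $\psi\ge0$, where $\psi$ is the composition of $-Q_b\circ\tau_W$ with the covariance map, for some admissible $b$ and some $W\subseteq V$. At a binary point $x$, with $U=\{i:x_i=1\}$, the value of $\psi$ is $y(y-1)$ for $y=b(U\triangle W)$. Since $0\notin U$,
\[
y=b(W)-\sum_{i\in W,\ i\ge1}b_ix_i+\sum_{i\notin W,\ i\ge1}b_ix_i=w_0+\sum_{i\geq1}w_ix_i,
\]
with integers $w_0=b(W)$ and $w_i=\pm b_i$. So $\psi$ and $B_w$ agree at all vertices of a full-dimensional polytope, and $\psi=B_w$.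

The polytope $\mathrm{BQP}_n$ is therefore the solution set of finitely many BH inequalities. By the affine form of Farkas' lemma, an affine function that is nonnegative on a nonempty polyhedron $\{\psi_1\ge0,\dots,\psi_m\ge0\}$ is a nonnegative combination of the $\psi_k$ plus a nonnegative constant. Apply this to $E_u$.
\end{proof}

The bound $n\le5$ enters only through (F3). For $n\ge12$ the BH inequalities do not describe $\mathrm{BQP}_n$, since the point of Theorem~\ref{thm:main} satisfies them and violates a valid inequality.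

\section{Small products}\label{sec:products}

When the products $v_iv_j$ are small, rounding erases everything about them except their signs, and the inequality splits into two independent pieces of a very simple form.

\begin{proof}[Proof of Proposition~\ref{prop:products}]
Let $I_+=\{i:v_i>0\}$ and $I_-=\{i:v_i<0\}$. For $i\neq j$ in the same set we have $0<2v_iv_j<1$, so $\lceil2v_iv_j\rceil=1$. For $i,j$ in different sets we have $-1<2v_iv_j<0$, so $\lceil2v_iv_j\rceil=0$. This is the only use of the hypothesis. If $v_i=0$, all coefficients involving $i$ are $0$. So, with integers $b_i$ and $c$,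
\[
E_u=f_{I_+}+f_{I_-}+c,\qquad f_A=\sum_{i<j,\ i,j\in A}X_{ij}+\sum_{i\in A}b_ix_i .
\]

Fix $A\in\{I_+,I_-\}$ and relabel so that $A=\{1,\dots,m\}$ and $b_1\le\dots\le b_m$. On binary points, setting $x_1,x_2,\dots$ to $1$ in turn changes $f_A$ by $b_i+(i-1)$ at step $i$. This suggests stopping at the last step with a negative change. Let $k\in\{0,\dots,m\}$ be the number of $i$ with $b_i+i\le0$. Since the integers $b_i+i$ are strictly increasing, these are $i=1,\dots,k$. Hence $b_i\le b_k\le-k$ for $i\le k$, and $b_i\ge b_{k+1}\ge-k$ for $i>k$. Adding and subtracting $k\sum_{i\in A}x_i$ and $\frac{k(k+1)}2$, and writing $(b_i+k)x_i=|b_i+k|(1-x_i)+(b_i+k)$ for $i\le k$, we get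
\[
f_A=\Big[\sum_{i<j,\ i,j\in A}X_{ij}-k\sum_{i\in A}x_i+\tfrac{k(k+1)}2\Big]+\sum_{i\le k}|b_i+k|(1-x_i)+\sum_{k<i\le m}(b_i+k)x_i+C_A,
\]
where
\[
C_A=\sum_{i\le k}(b_i+k)-\tfrac{k(k+1)}2=\binom k2+\sum_{i\le k}b_i .
\]
The bracket is $\frac12B_w$ for $w=-ke_0+\sum_{i\in A}e_i$: the coefficient of $x_i$ in $B_w$ is $1-2k-1=-2k$, and the constant is $k(k+1)$. By \eqref{eq:simple}, $1-x_i$ and $x_i$ are halves of BH expressions. So $f_A-C_A$ is a nonnegative combination of BH expressions, and $C_A$ is the value of $f_A$ at the indicator vector of the set $A'=\{1,\dots,k\}\subseteq A$.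

Adding the two combinations, $E_u$ is a nonnegative combination of BH expressions plus the constant $C_{I_+}+C_{I_-}+c$. The functions $f_{I_+}$ and $f_{I_-}$ use disjoint sets of variables, so this constant is the value of $E_u$ at the indicator vector of $I_+'\cup I_-'$. It is nonnegative because $E_u\ge0$ is valid.
\end{proof}

\begin{thebibliography}{9}
\bibitem{DJKLM}
Santanu S. Dey, Nan Jiang, Aleksandr Kazachkov, Andrea Lodi, Gonzalo Mu\~noz,
\emph{Chv\'atal-Gomory Rounding of Eigenvector Inequalities for QCQPs},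
arXiv:2604.00932 (2026).

\bibitem{DL}
M. Deza, M. Laurent,
\emph{Geometry of Cuts and Metrics},
Springer, 1997.
\end{thebibliography}
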